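# Leader and oldest vertex in a preferential attachment tree with deaths

## 1. Vertices that attract children and die

**Definition 1 (preferential attachment with vertex death, PAVD; the model of Deijfen).** Let $b,d:\mathbb N_0\to[0,\infty)$ be two sequences, the birth and death rates. Start with a single alive root, labelled $1$, with no children. For an alive vertex $v$ let $\deg(v)$ be its number of children (its in-degree). At each step $n\ge1$ one of two things happens.

* With probability proportional to $\sum_{v\text{ alive}}b(\deg(v))$, a new alive vertex labelled $n+1$ is added and attached to an alive vertex $v$ chosen with probability proportional to $b(\deg(v))$.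
* Otherwise, with probability proportional to $\sum_{v\text{ alive}}d(\deg(v))$, an alive vertex $v$, chosen with probability proportional to $d(\deg(v))$, is killed.

Dead vertices stay in the tree but receive no more children and cannot be killed again. The process *survives* if there are alive vertices at every step.

**Example 1.** Let $b(i)=i+1$ and $d(i)=1$. At step 1 the weights of birth and death are $1$ and $1$, so each has probability $1/2$. Suppose a birth occurs: vertex $2$ is attached to the root. The alive vertices now have degrees $1,0$; the birth weight is $2+1=3$ and the death weight is $2$, so step 2 is a birth with probability $3/5$. Suppose instead that the root is killed at step 2, and that step 3 is a birth. Then vertex $4$ is attached to vertex $2$. The labels present are $1,2,4$: a label records the step of birth, and label $3$ is missing because step $2$ was a death.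

**Definition 2 (life, continuous-time embedding).** A *life* is a sequence $(\sigma_1,\sigma_2,\dots;L)$: an individual that has $i$ children gives birth at rate $b(i)$ and dies at rate $d(i)$; $\sigma_k$ is its age at the birth of its $k$-th child ($\sigma_k=\infty$ if there is none) and $L\in(0,\infty]$ is its lifetime. In the associated *Crump–Mode–Jagers branching process* a root is born at time $0$ and all individuals have independent lives with this law.

At any time the next event of the branching process is a birth from $v$ with probability $b(\deg v)/\sum_w(b+d)(\deg w)$ and the death of $v$ with probability $d(\deg v)/\sum_w(b+d)(\deg w)$, the sums being over alive $w$. So the PAVD process is the jump chain of the branching process.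

**Example 2.** With $b(i)=i+1$, $d(i)=1$, a life has no child with probability $\frac{1}{1+1}=\frac12$, and exactly one child with probability $\frac12\cdot\frac1{2+1}=\frac16$.

**Assumption (A1).** $b(i)>0$ for all $i\ge0$ and $\sum_{i\ge0}1/b(i)=\infty$. This makes the model well defined and the continuous-time process non-explosive. Both $b(i)=i+1$ and $b(i)=\sqrt{i+1}$ satisfy it.

## 2. The Malthusian parameter, the infimum $R$ and the series of squares

**Definition 3.** Let
$$\mu(\lambda)=\sum_{k=0}^\infty\prod_{i=0}^k\frac{b(i)}{\lambda+b(i)+d(i)},\qquad\underline\lambda=\inf\{\lambda\ge0:\mu(\lambda)<\infty\}.$$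
**Assumption (C1):** there is a *Malthusian parameter* $\lambda^*>\underline\lambda$ with $\mu(\lambda^*)=1$.

The meaning is simple. While it has $i$ children, an individual waits an $\mathrm{Exp}(b(i)+d(i))$ time, and then the event is a birth with probability $b(i)/(b(i)+d(i))$. Hence, with $e^{-\lambda\infty}=0$,
$$E e^{-\lambda\sigma_{k}}=\prod_{i<k}\frac{b(i)}{b(i)+d(i)}\cdot\frac{b(i)+d(i)}{\lambda+b(i)+d(i)}=\prod_{i<k}\frac{b(i)}{\lambda+b(i)+d(i)},\qquad \mu(\lambda)=E\sum_{k\ge1}e^{-\lambda\sigma_k}.\tag{2.1}$$

**Example 3 (linear births, constant death rate).** Let $b(i)=i+1$, $d(i)=\delta\ge0$, and put $\theta=\lambda+\delta$. The $k$-th product is $\prod_{i=1}^{k+1}\frac{i}{\theta+i}=\theta\,\mathrm B(k+2,\theta)$ for $\theta>0$, where $\mathrm B$ is the Beta function. Summing under the integral,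
$$\mu(\lambda)=\theta\int_0^1\sum_{k\ge1}x^{k}(1-x)^{\theta-1}dx=\theta\int_0^1x(1-x)^{\theta-2}dx=\frac{\theta\,\Gamma(\theta-1)}{\Gamma(\theta+1)}=\frac1{\lambda+\delta-1}$$
if $\lambda+\delta>1$, and $\mu(\lambda)=\infty$ otherwise. So $\underline\lambda=\max(0,1-\delta)$ and $\lambda^*=2-\delta$. Assumption (C1) holds exactly for $0\le\delta<2$.

**Example 4 (square-root births).** Let $b(i)=\sqrt{i+1}$, $d(i)=\delta$. Then $\mu$ depends only on $\theta=\lambda+\delta$; it is finite for $\theta>0$, since $\prod_{i\le k}(1-\frac{\theta}{\theta+\sqrt{i+1}})\le e^{-c\sqrt k}$ with $c=c(\theta)>0$. For $\delta=0$: $\underline\lambda=0$, and $\mu$ decreases continuously from $\infty$ (at $0+$) to $0$, so (C1) holds. For $\delta=1$: $\underline\lambda=0$, and the first four terms of $\mu(0)$ are about $0.500,\,0.293,\,0.186,\,0.124$, with sum above $1.1$. So $\mu(0)>1$, and by continuity and monotonicity there is $\lambda^*>0=\underline\lambda$: (C1) holds.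

**Definition 4.** Put $R=\inf_{i\ge0}(b(i)+d(i))$. **Assumption ($\varphi_2$)** is the condition $\sum_{i\ge0}(b(i)+d(i))^{-2}=\infty$.

**Example 5.** In Examples 3 and 4 we have $R=1+\delta>\delta=\limsup d$. The series of squares converges in Example 3 and diverges in Example 4. If $d(0)=3$, $d(i)=0$ for $i\ge1$ and $b(i)=i+1$, the infimum is not at $i=0$: $b+d$ is $4,2,3,4,\dots$ and $R=2$.

## 3. Persistence, and the statement to be proved

**Definition 5.** Let $O_n$ be the smallest label among the alive vertices at step $n$. Let $I_n$ be the label of an alive vertex with the largest in-degree among all alive vertices at step $n$, ties being broken by the smallest label. All statements are conditional on survival. *Persistence* means that $(I_n/O_n)_{n\ge1}$ is tight. *Lack of persistence* means that $I_n/O_n\to\infty$ in probability.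

**Example 6.** At the end of Example 1 the alive vertices are $2$ (degree $1$) and $4$ (degree $0$), so the oldest and the leader coincide and have label $2$. If $d\equiv0$ the root never dies, so $O_n=1$ and persistence says that the label of the leader is tight.

Now the question. Rich vertices get richer, and old vertices have had more time to get rich; but they also had more time to die. Is the leader as old as possible, up to a bounded factor in label, among the vertices that are still alive? Heydenreich and Lodewijks, "Preferential Attachment Trees with Vertex Death: Lack of Persistence of the Maximum Degree", arXiv:2503.08675 (2025), is the source of the following conjecture: if (A1) and (C1) hold, $b(i)\to\infty$ and $\limsup d<R$, then persistence holds when ($\varphi_2$) fails, and lack of persistence holds when ($\varphi_2$) holds. The conjecture is true, and for one half the hypothesis on $d$ can be relaxed.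

**Theorem 1.** Assume (A1), (C1) and $b(i)\to\infty$.

1. If $d$ is bounded (in particular if $\limsup d<R$) and $\sum_i(b(i)+d(i))^{-2}=\infty$, then, conditionally on survival, $I_n/O_n\to\infty$ in probability.
2. If $\limsup d<R$ and $\sum_i(b(i)+d(i))^{-2}<\infty$, then, conditionally on survival, $(I_n/O_n)_{n\ge1}$ is tight.

The words "in particular" are justified because $R\le b(0)+d(0)<\infty$, so $\limsup d<R$ makes $d$ bounded. In Example 3 there is persistence for every $0\le\delta<2$; in Example 4 with $\delta\in\{0,1\}$ there is none.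

## 4. The linear tree without deaths, by moments

Take $b(i)=i+1$, $d\equiv0$. When $n$ vertices are present, let $X_i(n)=1+\deg(i)$. The total weight is $(n-1)+n=2n-1$, which is deterministic, and vertex $i$ gains a child with probability $X_i/(2n-1)$. So rising factorials have product moments. For $X=X_i(n)$ and $X'=X_i(n+1)$,
$$E\big[X'(X'+1)(X'+2)\mid X\big]=X(X+1)(X+2)\Big(1+\frac{X}{2n-1}\cdot\frac3X\Big)=X(X+1)(X+2)\Big(1+\frac3{2n-1}\Big).$$
Vertex $i$ starts with $X_i(i)=1$, so $E[X_i(n)^3]\le6\prod_{m=i}^{n-1}(1+\frac3{2m-1})\le C(n/i)^{3/2}$, because $\sum_{m=i}^{n-1}\frac1{2m-1}\le1+\frac12\log\frac{2n}{i}$. By Markov's inequality, $P(X_i(n)\ge\eta\sqrt n)\le C\eta^{-3}i^{-3/2}$.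

For the root use a negative moment. If $X\ge2$ then $E[\frac1{X'-1}\mid X]=\frac1{X-1}-\frac{X}{2n-1}\cdot\frac1{X(X-1)}=\frac1{X-1}(1-\frac1{2n-1})$. Since $X_1(2)=2$,
$$E\frac1{X_1(n)-1}=\prod_{m=2}^{n-1}\Big(1-\frac1{2m-1}\Big)\le\exp\Big(-\tfrac12\log\tfrac{2n-1}3\Big)\le Cn^{-1/2},$$
so $P(X_1(n)-1\le\eta\sqrt n)\le C\eta$. If $I_n>I$, then either $X_1(n)\le1+\eta\sqrt n$ or some $i>I$ has $X_i(n)\ge\eta\sqrt n$. Hence $P(I_n>I)\le C\eta+C\eta^{-3}I^{-1/2}$. Take $\eta$ small and then $I$ large: $(I_n)$ is tight. This is persistence.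

With deaths nothing of this remains as it stands: the total weight is random, the reference vertex (the root) dies, and $O_n$ moves. From here on we work in continuous time.

## 5. Five sequences, and the typical life that points before time zero

**Standing conventions.** From now on (A1), (C1), $b(i)\to\infty$ and $\bar d:=\sup_id(i)<\infty$ hold. Write $\lambda=\lambda^*>0$, $b_i=b(i)$, $d_i=d(i)$, $c_i=b_i+d_i$, $a_i=\lambda+c_i$. Since $b>0$ and $b\to\infty$, $R\ge\inf b>0$. Put $\alpha=1/(\lambda+R)$, so $1/a_i\le\alpha$, and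
$$\pi_k=\prod_{i<k}\frac{b_i}{a_i},\qquad t_k=-\frac1\lambda\log\pi_k,\qquad m_k=\sum_{i<k}\frac1{a_i},\qquad v_k=\sum_{i<k}\frac1{a_i^2}.$$
Letters $C,c$ are positive constants depending only on $(b,d)$ that may change from line to line; subscripts show further dependence.

**Elementary facts.** Since $c_i\le a_i\le(1+\lambda/R)c_i$, assumption ($\varphi_2$) holds if and only if $v_k\to\infty$. Since $b$ is bounded below and $d$ is bounded above, $a_i=b_i+\lambda+d_i\le Cb_i$, so $m_k\to\infty$ by (A1). Write $b_i/a_i=1-y_i$ with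
$$y_i=\frac{\lambda+d_i}{a_i}\in(0,1),\qquad y_i\to0,\qquad\sup_iy_i<1,$$
the last because $b_i/a_i\ge1/C$. From $-\log(1-y)\ge y+y^2/2$ and $y_k\ge\lambda/a_k$,
$$t_{k+1}-t_k\ge\frac1{a_k}+\frac{\lambda}{2a_k^2},\qquad\text{so}\qquad t_{k+1}-t_k\ge\frac1{a_k},\qquad t_k-m_k\ge\frac\lambda2v_k,\tag{5.1}$$
and $t_{k+1}-t_k=-\frac1\lambda\log(1-y_k)\to0$. Thus $t_0=0$ and $t_k\uparrow\infty$ strictly. Let $k(t)=\max\{k:t_k\le t\}$; then $t-t_{k(t)}\to0$ as $t\to\infty$.

**What $t_k$ means.** Suppose that about $e^{\lambda s}ds$ individuals are born near time $s$. The expected number of those that have produced a $k$-th child by time $t$ is then about $\int_0^\infty e^{\lambda(t-u)}P(\sigma_k\le u)\,du=\frac1\lambda e^{\lambda t}Ee^{-\lambda\sigma_k}=\frac1\lambda e^{\lambda t}\pi_k=\frac1\lambda e^{\lambda(t-t_k)}$. So the largest degree at time $t$ should be about $k(t)$.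

**When was the leader born? A first attempt.** Let $d\equiv0$. A typical life reaches degree $k$ at an age near $E\sigma_k=\sum_{i<k}1/b_i=:\bar M_k$, with variance $\sum_{i<k}b_i^{-2}$. So one would guess that a leader of degree $k$ at time $t\approx t_k$ was born near $t_k-\bar M_k$. But
$$\bar M_k-t_k=\frac1\lambda\sum_{i<k}\Big(\frac\lambda{b_i}-\log\big(1+\tfrac\lambda{b_i}\big)\Big)\ge c\sum_{i<k}\frac1{b_i^2},$$
because $\lambda/b_i$ is bounded. If the series of squares diverges, the guess lies far before time $0$, by more than any multiple of the standard deviation. The leader is not a typical individual: there are exponentially more candidates born later, and the winner is an individual born late that was unusually fast. Chebyshev's inequality under the true law of a life is of no use for it.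

**The correction.** In the integral above, the age $\sigma_k$ enters with weight $e^{-\lambda\sigma_k}$. The law of $\sigma_k$ reweighted by $e^{-\lambda\sigma_k}/\pi_k$ is the law of a sum of independent $\mathrm{Exp}(a_i)$, $i<k$ (Section 6). It has mean $m_k$ and variance $v_k$, so the leader should be born at $t-m_k$, up to $O(\sqrt{v_k})$; and by (5.1) $t_k-m_k\ge\frac\lambda2v_k\ge0$. For $b_i=\sqrt{i+1}$, $d\equiv0$, Taylor expansion gives
$$\bar M_k=2\sqrt k+O(1),\qquad t_k=\bar M_k-\tfrac\lambda2\log k+O(1),\qquad m_k=\bar M_k-\lambda\log k+O(1),$$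
so the predicted birth time is $\frac\lambda2\log k$, with fluctuations of order $\sqrt{\log k}$.

**The oldest individual, when $d\equiv\delta$ is constant.** Now $P(L>u)=e^{-\delta u}$, and about $e^{\lambda s-\delta(t-s)}$ individuals born near $s$ are alive at $t$. This is of order one at $s=\delta t/(\lambda+\delta)$. With $t=t_k$, the predicted gap between leader and oldest is
$$t_k-m_k-\frac{\delta t_k}{\lambda+\delta}=\frac{\lambda t_k}{\lambda+\delta}-m_k=\frac1{\lambda+\delta}\sum_{i<k}\big(-\log(1-y_i)-y_i\big),\qquad y_i=\frac{\lambda+\delta}{a_i},$$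
which lies between $\frac{\lambda+\delta}2v_k$ and $Cv_k$. In this computation the gap is bounded exactly when ($\varphi_2$) fails. It is only a first-moment heuristic, and for non-constant $d$ the tail of $L$ is not explicit. The proof needs four things: the reweighting made exact (including the tail of $L$), a way to pass from expected counts to actual ones, the growth $e^{\lambda s}$, and then the two estimates.

## 6. Tilting one life by $e^{\lambda\cdot\text{age}}$

Let $Q$ be the law of independent $X_i\sim\mathrm{Exp}(a_i)$, $i\ge0$, and put $T_k=\sum_{i<k}X_i$, $N_u=\max\{k:T_k\le u\}$. Then $E_QT_k=m_k$ and $\mathrm{Var}_QT_k=v_k$. Since $E_Qe^{-T_k}=\prod_{i<k}\frac{a_i}{1+a_i}\to0$ (because $\sum1/a_i=\infty$ and the $a_i$ are bounded below) and $T_k$ is increasing, $T_k\to\infty$ $Q$-a.s., so $N_u<\infty$.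

**Step 1: birth ages.** This step expresses the law of $(\sigma_1,\dots,\sigma_k)$ through $Q$. On $\{\sigma_k<\infty\}$ the successive waiting times have density $\prod_{i<k}b_ie^{-c_ix_i}$, and $b_ie^{-c_ix}=\frac{b_i}{a_i}e^{\lambda x}\cdot a_ie^{-a_ix}$. Hence
$$P\big((\sigma_1,\dots,\sigma_k)\in\cdot\,;\ \sigma_k<\infty\big)=\pi_kE_Q\big[e^{\lambda T_k};(T_1,\dots,T_k)\in\cdot\,\big].\tag{6.1}$$
Consequently $P(\sigma_k\le u\ \forall k)\le\lim_k\pi_ke^{\lambda u}=0$: a.s. the finite $\sigma_k$ do not accumulate. As a check, take $b_i=i+1$, $d\equiv0$, $\lambda=2$, $k=1$: $\pi_1=\frac13$, and $\frac13e^{2x}\cdot3e^{-3x}=e^{-x}$, the density of $\sigma_1$.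

**Step 2: lifetimes.** This step gives the tail of $L$. Alive at age $u$ with exactly $k$ children means $\sigma_k\le u$ and no event in $(\sigma_k,u]$, which given $\sigma_k$ has probability $e^{-c_k(u-\sigma_k)}=e^{\lambda(u-\sigma_k)}e^{-a_k(u-\sigma_k)}$. The number of children at age $u$ is finite, so
$$P(L>u)=\sum_{k\ge0}\pi_kE_Q\big[e^{\lambda T_k}e^{-c_k(u-T_k)};T_k\le u\big]=e^{\lambda u}\sum_{k\ge0}\pi_kQ(N_u=k)=e^{\lambda u}E_Q[\pi_{N_u}].\tag{6.2}$$

**Step 3: staying alive a bit longer.** Deaths can be realized by thinning an independent Poisson process of rate $\bar d$. If $\sigma_k<\infty$, the individual is alive at age $\sigma_k$, and it stays alive for a further time $v$ if this Poisson process has no point in $(\sigma_k,\sigma_k+v]$. So for Borel $J\subset[0,\infty)$ and $v\ge0$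
$$P(\sigma_k\in J,\ L>\sigma_k+v)\ge e^{-\bar dv}P(\sigma_k\in J).\tag{6.3}$$

**Step 4: the intensity measure.** Let $\mu(du)$ be the intensity measure of the finite $\sigma_k$, $k\ge1$. It is absolutely continuous, and $\int e^{-\theta u}\mu(du)=\mu(\theta)$ by (2.1). On $(\underline\lambda,\infty)$, $\mu(\cdot)$ is finite and strictly decreasing, so $\mu(\theta)<1$ for $\theta>\lambda$. Fix once and for all $\lambda'\in(\underline\lambda,\lambda)$; then $\lambda'>0$ and $\mu(\lambda')<\infty$.

## 7. Exploring the tree in order of birth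

Give individuals Ulam–Harris labels $x$ (the root is the empty word, and $xj$ is the $j$-th child of $x$), i.i.d. lives $\ell_x$ and birth times $S_x$. Let $\mathcal T_s$ be the number of individuals born by time $s$, root included.

**Step 1: finiteness.** This step rules out explosion and ties. The life $\ell_x$ is independent of $S_x$, so summing over generations, for $\theta>\lambda$,
$$E\sum_{x:S_x<\infty}e^{-\theta S_x}=\sum_{g\ge0}\mu(\theta)^g=\frac1{1-\mu(\theta)},\qquad\text{hence}\qquad E\mathcal T_s\le\frac{e^{\theta s}}{1-\mu(\theta)}<\infty.\tag{7.1}$$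
Also, a.s. no two events (births or deaths) happen at the same time. Indeed $\sigma_j$ and $L$, on the events that they are finite, are mixtures of sums of exponential variables and have no atoms.

* *Two births, labels $x\ne y$.* If one is an ancestor of the other, or if they are siblings, the times differ by construction. Otherwise the parent of one of them, say of $x$, is not an ancestor of $y$ (if $z$ is the last common ancestor, this is so for whichever of $x,y$ is not a child of $z$). The life of that parent is independent of its own birth time and of $S_y$.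
* *Two deaths, $x\ne y$.* One of the two, say $x$, is not an ancestor of the other. Then $\ell_x$ is independent of $(S_x,S_y,\ell_y)$.
* *Death of $x$, birth of $y$.* If $x$ is not a strict ancestor of $y$, use $\ell_x$, which is independent of $(S_x,S_y)$. If $x$ is the parent of $y$, then $S_y<S_x+L_x$. If $x$ is a strict ancestor but not the parent, use the life of the parent of $y$, which is independent of its birth time and of $(S_x,\ell_x)$.

**Step 2: the exploration.** This step lists the individuals so that their lives appear as fresh randomness. (In this section and the next, $n$ is the index of the exploration, not a step of the PAVD chain.) Let $x_1$ be the root and $\partial_0=\{x_1\}$. Given $x_1,\dots,x_n$, let $\partial_n$ be the set of their children with finite birth time that are not among $x_1,\dots,x_n$, and let $x_{n+1}$ be the earliest born element of $\partial_n$; it exists if $\partial_n\ne\emptyset$ because birth ages do not accumulate. If $\partial_n=\emptyset$ the exploration stops. Put $s_n=S_{x_n}$ ($=\infty$ if $x_n$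 does not exist), $\ell_n=\ell_{x_n}$, $\mathcal A_n=\sigma(x_1,\ell_1,\dots,x_n,\ell_n)$.

For instance, if the root has children at ages $1$ and $5$ and its first child has a child at age $2$, then $x_2$ is the root's first child ($s_2=1$), $\partial_2$ consists of the grandchild (born at $3$) and the root's second child (born at $5$), and $x_3$ is the grandchild.

If $x_1,\dots,x_n$ are the first $n$ individuals born, then the next one born has its parent among them, so it is in $\partial_n$ and is $x_{n+1}$. As $\mathcal T_s<\infty$, $(x_n)$ enumerates all individuals ever born, in order of birth. The set $\partial_n$, its birth times, $x_{n+1}$ and $s_{n+1}$ are $\mathcal A_n$-measurable.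

**Step 3: independence.** Fix a label $y$ and $A\in\mathcal A_n$. Whether $A\cap\{y\in\partial_n\}$ occurs can be decided by running the exploration until $n$ individuals are listed or $y$ is selected; this reads only lives of individuals that are neither $y$ nor descendants of $y$. Hence, on $\{y\in\partial_n\}$, the subtree of $y$ is conditionally independent of $\mathcal A_n$ and distributed as the whole tree. In particular, given $\mathcal A_{n-1}$ and on $\{s_n<\infty\}$, $\ell_n$ is a generic life.

**Lemma 1 (counting lemma).** Let $E_s$, $s\ge0$, be sets of lives, jointly measurable in $s$. Put $p(s)=P(\text{life}\in E_s)$, $\mathcal N=\sum_n\mathbf 1\{s_n<\infty,\ell_n\in E_{s_n}\}$ and $\Lambda=\sum_n\mathbf 1\{s_n<\infty\}p(s_n)$, the *compensator*. For $x>0$,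
$$P(\mathcal N\ge1,\ \Lambda\le x)\le x,\qquad P(\mathcal N=0,\ \Lambda\ge x)\le e^{-x}.\tag{7.2}$$

*Proof.* Let $p_n=\mathbf 1\{s_n<\infty\}p(s_n)$ and $\Lambda_n=\sum_{m\le n}p_m$; both are $\mathcal A_{n-1}$-measurable. On $\{\Lambda\le x\}$ all $\Lambda_n\le x$, so
$$P(\mathcal N\ge1,\Lambda\le x)\le E\sum_n\mathbf 1\{\Lambda_n\le x\}\mathbf 1\{s_n<\infty,\ell_n\in E_{s_n}\}=E\sum_n\mathbf 1\{\Lambda_n\le x\}p_n\le x .$$
For the second bound, $\prod_{m\le n}\mathbf 1\{\text{not }(s_m<\infty,\ell_m\in E_{s_m})\}e^{p_m}$ is a nonnegative supermartingale, because its conditional one-step factor is $(1-p_n)e^{p_n}\le1$. It converges to $\mathbf 1\{\mathcal N=0\}e^{\Lambda}$, so Fatou's lemma gives $E[\mathbf 1\{\mathcal N=0\}e^\Lambda]\le1$, and Markov's inequality finishes. $\square$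

The lemma replaces a second-moment computation on the tree. To show that some individual with a property exists, or that none exists, we only need to bound $\Lambda$, which depends on the birth times alone. This is why we now need good control of $\mathcal T_s$.

## 8. Exponential growth with a positive limit

**Survival in continuous time.** While a vertex is alive the total rate is positive (as $b>0$), so a next event comes in finite time. If vertices are alive at every step, there are infinitely many events, and since there are never more deaths than individuals born, infinitely many births. If at some step nothing is alive, there are finitely many births. So survival is the event $\{\mathcal T_\infty=\infty\}$.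

**Proposition 1.** $e^{-\lambda s}\mathcal T_s\to W$ a.s. as $s\to\infty$, where $W<\infty$, $P(W>0)>0$, and $W>0$ a.s. on survival.

We use the von Bahr–Esseen inequality: for $1<p<2$ there is $C_p$ with $E|\sum_{m\le n}D_m|^p\le C_p\sum_{m\le n}E|D_m|^p$ for martingale differences $D_m\in L^p$. A proof in one line: $|a+b|^p\le|a|^p+p\,\mathrm{sgn}(a)|a|^{p-1}b+C_p|b|^p$ for real $a,b$ (for $a=0$ trivial; for $a\ne0$ scale to $a=1$ and note that $(|1+b|^p-1-pb)/|b|^p$ is continuous in $b\neq0$, tends to $0$ at $0$ and to $1$ at $\pm\infty$); apply this with $a$ the partial sum and $b$ the next difference, and take expectations.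

**Step 1: a moment of order $p>1$ for the discounted offspring.** Let $\hat\xi=\sum_je^{-\lambda\sigma_j}$, so $E\hat\xi=\mu(\lambda)=1$. We show $E\hat\xi^p<\infty$ for some $p\in(1,2)$. Let $\pi'_j=\prod_{l<j}\frac{b_l}{\lambda'+c_l}$. It decreases in $j$ and $\sum_{j\ge1}\pi_j'=\mu(\lambda')$, so $j\pi_j'\le\mu(\lambda')$. On the other hand
$$-\log\pi_j'=\sum_{l<j}\log\Big(1+\frac{\lambda'+d_l}{b_l}\Big)\le(\lambda'+\bar d)\sum_{l<j}\frac1{b_l}.$$
Together, $\sum_{l<j}1/b_l\ge(\log j-C)/(\lambda'+\bar d)$, and since $a_l\le Cb_l$, $m_j\ge c\log j-C$. Therefore, for some $\varepsilon\in(0,1)$,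
$$\frac{\pi_j}{\pi_j'}=\prod_{l<j}\Big(1-\frac{\lambda-\lambda'}{a_l}\Big)\le e^{-(\lambda-\lambda')m_j}\le Cj^{-\varepsilon}.$$
Let $p=1+\varepsilon$ and $A_j=\sum_{i\le j}e^{-\lambda\sigma_i}\le j$. Then $A_j^p-A_{j-1}^p\le pA_j^{p-1}(A_j-A_{j-1})\le pj^\varepsilon e^{-\lambda\sigma_j}$. Summing and using $Ee^{-\lambda\sigma_j}=\pi_j$,
$$E\hat\xi^p\le p\sum_{j\ge1}j^\varepsilon\pi_j\le C\sum_{j\ge1}\pi_j'<\infty.$$

**Step 2: the intrinsic martingale.** This step produces the candidate limit. Let $Z_n=\sum_{y\in\partial_n}e^{-\lambda S_y}$. Then $Z_0=1$ and, with $\hat\xi_n$ the value of $\hat\xi$ for $\ell_n$,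
$$Z_n-Z_{n-1}=\mathbf 1\{s_n<\infty\}e^{-\lambda s_n}(\hat\xi_n-1),$$
since $x_n$ leaves and its children enter. By Section 7, $(Z_n)$ is a nonnegative martingale, and by von Bahr–Esseen and (7.1)
$$E|Z_n-1|^p\le C\,E\sum_m\mathbf 1\{s_m<\infty\}e^{-p\lambda s_m}=\frac C{1-\mu(p\lambda)}.$$
So $Z_n\to Z_\infty$ a.s. and in $L^1$, and $EZ_\infty=1$. Also $Z_{\mathcal T_r}\to Z_\infty$ a.s. as $r\to\infty$: on survival $\mathcal T_r\to\infty$, and otherwise $Z_n$ is constant for $n\ge\mathcal T_\infty$.

**Step 3: the mean.** Let $D(s)=e^{-\lambda s}\mathcal T_s$, $u(s)=ED(s)$ for $s\ge0$, and $u(s)=0$ for $s<0$. We show that $u$ converges. Decomposing at the root, $u(s)=e^{-\lambda s}+\int_0^su(s-v)e^{-\lambda v}\mu(dv)$, and $u$ is locally bounded by (7.1). The measure $e^{-\lambda v}\mu(dv)$ is an absolutely continuous probability measure, with finite mean $\bar m$ because $\mu(\lambda')<\infty$. The function $e^{-\lambda s}$ is decreasing and integrable, so the key renewal theorem gives $u(s)\to u_\infty:=\frac1{\bar m}\int_0^\infty e^{-\lambda s}ds=\frac1{\lambda\bar m}>0$.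 In particular $u$ is bounded.

**Step 4: $D(s)$ is close to its conditional mean given the past at time $r$.** Every individual born is among $x_1,\dots,x_n$ or in the subtree of exactly one $y\in\partial_n$. By Step 3 of Section 7,
$$E[D(s)\mid\mathcal A_n]=e^{-\lambda s}\#\{m\le n:s_m\le s\}+\sum_{y\in\partial_n}e^{-\lambda S_y}u(s-S_y),$$
with increments, writing $\sigma_j^{(n)}$ for the birth ages of $\ell_n$,
$$\Delta_n(s)=\mathbf 1\{s_n\le s\}e^{-\lambda s_n}\Big(e^{-\lambda(s-s_n)}+\sum_je^{-\lambda\sigma_j^{(n)}}u(s-s_n-\sigma_j^{(n)})-u(s-s_n)\Big).$$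
Hence $|\Delta_n(s)|\le C\mathbf 1\{s_n<\infty\}e^{-\lambda s_n}(1+\hat\xi_n)$. As $\mathcal T_s=\#\{n:s_n\le s\}$ is measurable with respect to all the $\mathcal A_n$ together, Lévy's theorem gives $E[D(s)\mid\mathcal A_n]\to D(s)$ a.s. For $r\le s$, the condition $s_n\le r$ means $n\le\mathcal T_r$, so
$$M_r(s):=u(s)+\sum_n\mathbf 1\{s_n\le r\}\Delta_n(s)=e^{-\lambda s}\mathcal T_r+\sum_{y\in\partial_{\mathcal T_r}}e^{-\lambda S_y}u(s-S_y),$$
and $D(s)-M_r(s)=\lim_n\sum_{m\le n}\mathbf 1\{s_m>r\}\Delta_m(s)$. Since $\mathbf 1\{s_m>r\}$ is $\mathcal A_{m-1}$-measurable, these are sums of martingale differences. With $\eta=(p-1)\lambda/2$, von Bahr–Esseen, Fatou, Step 1 and (7.1) (note $p\lambda-\eta>\lambda$) give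
$$E|D(s)-M_r(s)|^p\le CE\sum_m\mathbf 1\{r<s_m<\infty\}e^{-p\lambda s_m}\le Ce^{-\eta r}E\sum_m\mathbf 1\{s_m<\infty\}e^{-(p\lambda-\eta)s_m}\le\frac{Ce^{-\eta r}}{1-\mu(p\lambda-\eta)}.$$

**Step 5: almost sure convergence.** Fix a mesh $\delta>0$, let $s\to\infty$ in $\delta\mathbb N$ and put $r=s/2$. We show $D(s)\to u_\infty Z_\infty$ along this sequence. The bound of Step 4 is summable, so $D(2r)-M_r(2r)\to0$ a.s. Next, $E[e^{-2\lambda r}\mathcal T_r]=e^{-\lambda r}u(r)\le Ce^{-\lambda r}$ is summable, so $e^{-2\lambda r}\mathcal T_r\to0$ a.s. Finally, splitting according to $S_y\le\frac32r$ (then $2r-S_y\ge r/2$) or not,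
$$\Big|\sum_{y\in\partial_{\mathcal T_r}}e^{-\lambda S_y}u(2r-S_y)-u_\infty Z_{\mathcal T_r}\Big|\le\sup_{v\ge r/2}|u(v)-u_\infty|\,Z_{\mathcal T_r}+C\sum_{y\in\partial_{\mathcal T_r}}e^{-\lambda S_y}\mathbf 1\{S_y>\tfrac32r\}.$$
The first term tends to $0$ by Steps 2 and 3. In the last sum the parent of $y$ is born by time $r$, so $y$ is born at parental age above $r/2$. With $\eta'=(\lambda-\lambda')/4$, the expectation of that sum is at most
$$E\Big[\sum_n\mathbf 1\{s_n\le r\}e^{-\lambda s_n}\Big]\,E\Big[\sum_je^{-\lambda\sigma_j}\mathbf 1\{\sigma_j>\tfrac r2\}\Big]\le\frac{e^{\eta'r}}{1-\mu(\lambda+\eta')}\cdot e^{-(\lambda-\lambda')r/2}\mu(\lambda'),$$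
which is summable. Hence $D(s)\to W:=u_\infty Z_\infty$ a.s. along $\delta\mathbb N$. Since $\mathcal T$ is nondecreasing, $e^{-\lambda\delta}W\le\liminf_{s\to\infty}D(s)\le\limsup_{s\to\infty}D(s)\le e^{\lambda\delta}W$ a.s.; let $\delta=1/j$, $j\to\infty$. As $EW=u_\infty>0$, $P(W>0)>0$.

**Step 6: $W>0$ on survival.** Let $\xi=\#\{j:\sigma_j<\infty\}$, $q=P(W=0)<1$, $q_e=P(\mathcal T_\infty<\infty)$, $f(x)=E[x^\xi;\xi<\infty]$. The total progeny is finite iff $\xi<\infty$ and all $\xi$ subtrees are finite, so $f(q_e)=q_e$. If $\mathcal T_\infty<\infty$ then $W=0$, so $q_e\le q$. For every finite $j\le\xi$, $\mathcal T_s\ge\sum_{i\le j}\mathcal T^{(i)}_{s-\sigma_i}$, so $W\ge\sum_{i\le j}e^{-\lambda\sigma_i}W_i$, where the $W_i$ are i.i.d. copies of $W$ independent of the root's life. So $W=0$ forces $W_i=0$ for all $i\le\xi$, which has probability $0$ given $\xi=\infty$; thus $q\le f(q)$.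

Suppose $q_e<q$, and let $g(x)=f(x)-x$, which is convex on $[0,1]$ with $g(q_e)=0$, $g(q)\ge0$, $g(1)\le0$. As $q_e<q<1$, convexity gives $g(q)\le\frac{q-q_e}{1-q_e}g(1)\le0$; so $g(q)=g(1)=0$, and $g\le0$ on $[q_e,1]$. For $x\in(q_e,q)$, $q$ lies between $x$ and $1$, so $0=g(q)$ is at most a positive multiple of $g(x)$; hence $g=0$ on $[q_e,q]$. A power series equal to $x$ on an interval is $x$: $\xi=1$ a.s. This contradicts $E\xi=\mu(0)>\mu(\lambda)=1$. So $q=q_e$, and since $\{\mathcal T_\infty<\infty\}\subset\{W=0\}$ the two events agree a.s. $\square$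

## 9. Good events, and labels as a clock

**Step 1: good events.** This step turns Proposition 1 into uniform bounds. For $\kappa\ge1$ let $G_\kappa$ be the event that survival holds and
$$\kappa^{-1}e^{\lambda s}\le\mathcal T_s\le\kappa e^{\lambda s}\quad\forall s\ge0,\qquad\mathcal T_{s+1}-\mathcal T_s\ge\kappa^{-1}e^{\lambda s}\quad\forall s\ge\kappa.\tag{9.1}$$
On survival $e^{-\lambda s}\mathcal T_s\to W\in(0,\infty)$, $\mathcal T_s\ge1$, and $e^{-\lambda s}(\mathcal T_{s+1}-\mathcal T_s)\to W(e^\lambda-1)>0$. So $P(G_\kappa\mid\text{survival})\to1$ as $\kappa\to\infty$. If $P(B\cap G_\kappa)\le\varepsilon$, then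
$$P(B\mid\text{survival})\le\frac{\varepsilon}{P(\text{survival})}+P(G_\kappa^c\mid\text{survival}),\tag{9.2}$$
and $P(\text{survival})>0$. So it suffices to work on $G_\kappa$ for each fixed $\kappa$. We say that something holds *on $G_\kappa$ up to probability $\varepsilon$* if its failure has intersection with $G_\kappa$ of probability at most $\varepsilon$.

**Step 2: labels.** This step translates labels into birth times. Let $\mathcal L(s)$ be $1$ plus the number of births (without the root) and deaths in $[0,s]$. As no two events coincide, an individual born at time $s$ has label $\mathcal L(s)$. There are at most $\mathcal T_s$ deaths, so $\mathcal T_s\le\mathcal L(s)\le2\mathcal T_s$, and on $G_\kappa$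
$$\kappa^{-1}e^{\lambda s}\le\mathcal L(s)\le2\kappa e^{\lambda s},\qquad s\ge0.\tag{9.3}$$

**Step 3: steps.** From now on $n$ is again the step of the chain. The state at step $n$ is the state of the continuous-time process at a time $\tau_n$ with $\mathcal L(\tau_n)\in\{n,n+1\}$, depending on whether "at step $n$" means before or after the $n$-th event. Put
$$t=\frac1\lambda\log n,\qquad K=K_\kappa=\frac1\lambda\log(2\kappa).$$
On $G_\kappa$, $\kappa^{-1}e^{\lambda\tau_n}\le n+1\le2n$ and $n\le2\kappa e^{\lambda\tau_n}$, so $|\tau_n-t|\le K$. Let $o(t')$ and $i(t')$ be the birth times of the oldest alive individual and of the leader (largest degree among the alive, ties to the oldest) at time $t'$. Then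
$$O_n=\mathcal L(o(\tau_n)),\qquad I_n=\mathcal L(i(\tau_n)),\qquad o(\cdot)\text{ is nondecreasing}.\tag{9.4}$$
By (9.3), the ratio $I_n/O_n$ equals $e^{\lambda(i(\tau_n)-o(\tau_n))}$ up to a factor $2\kappa^2$ either way. So we must locate $i$ and $o$ on the whole interval $[t-K,t+K]$.

## 10. The window in which the leader is born

Fix $\kappa$ and $K=K_\kappa$. For $A>0$ write $k=k(t-A)$: slightly below the predicted maximum, so that vertices of degree $k$ are plentiful but not too plentiful. For $t$ large, $A\le t-t_k\le A+1$, that is,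
$$e^{\lambda A}\le e^{\lambda t}\pi_k\le e^{\lambda(A+1)}.\tag{10.1}$$
Let $Y=T_k-m_k$, which under $Q$ has mean $0$ and variance $v_k$. In each lemma below we cut time into unit windows, bound the number of births in a window by (9.1), multiply by the probability of the property for one life to bound the compensator on $G_\kappa$, and apply Lemma 1.

**Lemma 2.** For every $\varepsilon>0$ there is $A=A(\varepsilon,\kappa)$ such that for all large $t$, with $k=k(t-A)$: on $G_\kappa$ up to probability $\varepsilon$, some individual alive at $t+K$ has degree $\ge k$ already at time $t-K$.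

*Proof.* The aim is a lower bound for a compensator, coming from lives with $|T_k-m_k|\le2\sqrt{v_k}$. Let $\beta=2\sqrt{v_k}$; by Chebyshev $Q(|Y|\le\beta)\ge\frac34$. For $j=0,\dots,\lfloor2\beta\rfloor$ put
$$r_j=t-K-2-m_k+\beta-j,\qquad J_j=[m_k-\beta+j,\ m_k-\beta+j+1]=[t-K-r_j-2,\ t-K-r_j-1].$$
The $J_j$ cover $[m_k-\beta,m_k+\beta]$. By (5.1), $t-m_k\ge A+t_k-m_k\ge A+\frac\lambda2v_k$, so
$$r_j\ge t-K-2-m_k-\beta\ge A-K-2+\tfrac\lambda2v_k-2\sqrt{v_k}\ge A-K-2-\tfrac2\lambda\ge\kappa$$
if $A$ is large. Hence on $G_\kappa$ at least $\kappa^{-1}e^{\lambda r_j}$ individuals are born in $(r_j,r_j+1]$. For $s$ in this window let $E_s=\{\sigma_k\le t-K-s,\ L>t+K-s\}$, and $E_s=\emptyset$ for $s$ in no window. If $\sigma_k\in J_j$, then $\sigma_k\le t-K-r_j-1\le t-K-s$ and $\sigma_k+2K+2\ge t+K-r_j>t+K-s$. So by (6.3) and (6.1) (intersect $J_j$ with $[0,\infty)$ if necessary)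
$$p(s)\ge e^{-\bar d(2K+2)}P(\sigma_k\in J_j)\ge e^{-\bar d(2K+2)}\pi_ke^{\lambda(t-K-r_j-2)}Q(T_k\in J_j).$$
The windows are disjoint. Multiplying by $\kappa^{-1}e^{\lambda r_j}$, the factors $e^{\pm\lambda r_j}$ cancel, and on $G_\kappa$ the compensator is at least $c_\kappa e^{\lambda t}\pi_k\sum_jQ(T_k\in J_j)\ge\frac34c_\kappa e^{\lambda A}$. Take $A$ so large that this exceeds $\log(1/\varepsilon)$, and use the second bound in (7.2). $\square$

**Lemma 3.** For all $\varepsilon,A$ there is $M_0$ such that for each $M\ge M_0$ and all large $t$, with $h=M(1+\sqrt{v_k})$: on $G_\kappa$ up to probability $\varepsilon$, no individual born at a time $\le t-m_k-h$ reaches degree $k$ by time $t+K$.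

*Proof.* The aim is an upper bound for a compensator. Use the windows $(t-m_k-h-j-1,\,t-m_k-h-j]$, $j\ge0$. On $G_\kappa$ each contains at most $\kappa e^{\lambda(t-m_k-h-j)}$ births (none if the right endpoint is negative). For $s$ in it, $t+K-s\le m_k+h+j+1+K$, so by (6.1) $P(\sigma_k\le t+K-s)\le\pi_kE_Q[e^{\lambda T_k};\,Y\le h+j+1+K]$. As $T_k=m_k+Y$, on $G_\kappa$ the compensator is at most
$$\kappa e^{\lambda t}\pi_kE_Q\sum_{j\ge0}e^{\lambda(Y-h-j)}\mathbf 1\{Y-h-j\le K+1\}\le C_{\kappa,A}E_Q\big[1\wedge e^{\lambda(Y-h)}\big].$$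
Here we used (10.1), and that the sum is geometric with ratio $e^{-\lambda}$ and largest term at most $e^{\lambda(Y-h)}\wedge e^{\lambda(K+1)}\le e^{\lambda(K+1)}(1\wedge e^{\lambda(Y-h)})$. By Chebyshev,
$$E_Q[1\wedge e^{\lambda(Y-h)}]\le Q(Y\ge h/2)+e^{-\lambda h/2}\le\frac{4v_k}{h^2}+e^{-\lambda h/2}\le\frac4{M^2}+e^{-\lambda M/2}.$$
For $M$ large the compensator is at most $\varepsilon$ on $G_\kappa$; use the first bound in (7.2). $\square$

**Lemma 4.** Suppose $v_\infty:=\lim_kv_k<\infty$. For all $\varepsilon,A$ there is $B$ such that for all large $t$: on $G_\kappa$ up to probability $\varepsilon$, no individual born after $t-m_k+B$ reaches degree $k$ by time $t+K$.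

*Proof.* This is the bound from the other side. In $(t-m_k+B+j,\,t-m_k+B+j+1]$, $j\ge0$, there are on $G_\kappa$ at most $\kappa e^{\lambda(t-m_k+B+j+1)}$ births. Each reaches degree $k$ by time $t+K$ with probability at most $P(\sigma_k\le m_k+K-B-j)\le\pi_ke^{\lambda(m_k+K-B-j)}Q(Y\le K-B-j)$. So for $B>K+1$ the compensator is at most $C_{\kappa,A}\sum_{j\ge0}v_\infty/(B+j-K)^2$, by (10.1) and Chebyshev. This tends to $0$ as $B\to\infty$; use (7.2). $\square$

**Consequence.** On the good event of Lemma 2 some individual is alive throughout $[t-K,t+K]$ with degree at least $k$. So for each $t'\in[t-K,t+K]$ the leader at time $t'$ has degree $\ge k$ at time $t'\le t+K$, and it is not one of the individuals excluded by Lemmas 3 and 4. Thus, on $G_\kappa$ up to probability $2\varepsilon$ for each statement, one $\varepsilon$ being the common exceptional event of Lemma 2,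
$$i(t')>t-m_k-h\ \ \forall t'\in[t-K,t+K],\tag{10.2}$$
$$\text{if }v_\infty<\infty:\qquad i(t')\le t-m_k+B\ \ \forall t'\in[t-K,t+K].\tag{10.3}$$

If $d\equiv0$ and $v_k\to\infty$, (10.2) already finishes the matter: $O_n=1$, and $t-m_k-h\ge\frac\lambda2v_k-M(1+\sqrt{v_k})\to\infty$. With deaths we must also show that the oldest alive individual is much older than this window.

## 11. Divergent series: survivors of slightly smaller degree are much older

Let $v_k\to\infty$. Fix $\varepsilon,\kappa$, then $A$ from Lemma 2, then $M$ from Lemma 3, and $h=M(1+\sqrt{v_k})$.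

Where do we find very old alive individuals? Among those of degree $k$ there are only boundedly many to choose from, and their birth times spread over $\sqrt{v_k}$ around $t-m_k$. But lower the degree to $k'$ with $m_k-m_{k'}\approx\sqrt{v_k}$. By (5.1) the number of candidates is multiplied by at least $e^{\lambda\sqrt{v_k}}\to\infty$, while the variance hardly changes. With that many candidates, a deviation of $2M+2$ standard deviations, which has a fixed positive probability, does occur. It yields birth times below $t-m_k-2h$.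

**Lemma 5.** For all large $t$: on $G_\kappa$ up to probability $\varepsilon$, some individual born by time $t-m_k-2h$ is alive at $t+K$.

*Proof.*

**Step 1: choice of $k'$.** Since $v_k\le\alpha m_k$ and $v_k\to\infty$, for large $t$ we have $\sqrt{v_k}\le v_k/\alpha\le m_k$. So $m_k-m_0\ge\sqrt{v_k}$, and there is a largest $k'<k$ with $m_k-m_{k'}\ge\sqrt{v_k}$. By maximality $m_k-m_{k'+1}<\sqrt{v_k}$, so $m_k-m_{k'}\le\sqrt{v_k}+\alpha$. Hence $m_{k'}\ge m_k-\sqrt{\alpha m_k}-\alpha\to\infty$, so $k'\to\infty$, and as $a_l\to\infty$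
$$0\le v_k-v_{k'}\le(m_k-m_{k'})\max_{l\ge k'}a_l^{-1}=o(\sqrt{v_k}).$$
So $v_{k'}/v_k\to1$. By (5.1), $t_k-t_{k'}\ge m_k-m_{k'}\ge\sqrt{v_k}$.

**Step 2: a deviation of fixed positive probability.** The third absolute central moment of $X_i$ is at most $Ca_i^{-3}$, and $\sum_{i<k'}a_i^{-3}\le\alpha v_{k'}=o(v_{k'}^{3/2})$. So Lyapunov's central limit theorem and $v_{k'}/v_k\to1$ give $(T_{k'}-m_{k'})/\sqrt{v_k}\Rightarrow\mathcal N(0,1)$ under $Q$. Put $e_0=m_{k'}+(2M+2)\sqrt{v_k}$. For large $t$, $Q(T_{k'}\in[e_0,e_0+\sqrt{v_k}])\ge p_M$ for some $p_M>0$ that depends only on $M$.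

**Step 3: the windows lie where they should.** For $j=0,\dots,\lfloor\sqrt{v_k}\rfloor$ let $r_j=t+K-1-e_0-j$. From Step 1, $e_0\ge m_k+(2M+1)\sqrt{v_k}-\alpha$, so
$$r_j+1\le t+K-e_0\le t-m_k-(2M+1)\sqrt{v_k}+K+\alpha\le t-m_k-2M-2M\sqrt{v_k}=t-m_k-2h$$
as soon as $\sqrt{v_k}\ge K+\alpha+2M$. Also $e_0\le m_k+(2M+2)\sqrt{v_k}$ and $t\ge t_k$, so by (5.1)
$$r_j\ge t-m_k-(2M+3)\sqrt{v_k}-1\ge\tfrac\lambda2v_k-(2M+3)\sqrt{v_k}-1\ge\kappa$$
for large $t$. Hence on $G_\kappa$ there are at least $\kappa^{-1}e^{\lambda r_j}$ births in $(r_j,r_j+1]$.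

**Step 4: the compensator diverges.** Let $s\in(r_j,r_j+1]$. Then $t+K-s\le t+K-r_j=e_0+j+1$, so if $\sigma_{k'}\ge e_0+j$ and $L>\sigma_{k'}+1$ then $L>t+K-s$. By (6.3) and (6.1), and since $e_0+j=t+K-r_j-1$,
$$P(L>t+K-s)\ge e^{-\bar d}P(\sigma_{k'}\in[e_0+j,e_0+j+1])\ge e^{-\bar d}\pi_{k'}e^{\lambda(t+K-r_j-1)}Q(T_{k'}\in[e_0+j,e_0+j+1]).$$
The intervals $[e_0+j,e_0+j+1]$ cover $[e_0,e_0+\sqrt{v_k}]$. So, with $E_s=\{L>t+K-s\}$ for $s$ in the windows and $E_s=\emptyset$ otherwise, the compensator is on $G_\kappa$ at least
$$c_\kappa e^{\lambda t}\pi_{k'}p_M=c_\kappa p_Me^{\lambda(t-t_{k'})}\ge c_\kappa p_Me^{\lambda(t_k-t_{k'})}\ge c_\kappa p_Me^{\lambda\sqrt{v_k}}\to\infty .$$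
Use the second bound in (7.2). $\square$

**Proof of Theorem 1, part 1.** By (10.2), Lemma 5 and the monotonicity of $o$, for all large $n$, on $G_\kappa$ up to probability $3\varepsilon$,
$$i(\tau_n)>t-m_k-h,\qquad o(\tau_n)\le o(t+K)\le t-m_k-2h.$$
By (9.3) and (9.4),
$$\frac{I_n}{O_n}\ge\frac{\kappa^{-1}e^{\lambda i(\tau_n)}}{2\kappa e^{\lambda o(\tau_n)}}\ge\frac1{2\kappa^2}e^{\lambda h},\qquad h\ge M\sqrt{v_k}\to\infty.$$
So for every $x$, $\limsup_nP(\{I_n/O_n\le x\}\cap G_\kappa)\le3\varepsilon$. Let $\varepsilon\to0$ and then $\kappa\to\infty$ in (9.2): conditionally on survival, $I_n/O_n\to\infty$ in probability. $\square$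

## 12. Convergent series: an exponential moment of order $\lambda+d_*$

Now $v_\infty<\infty$ and $\limsup d<R$. By (10.3) the leader is born before $t-m_k+B$. It remains to show that nobody born before $t-m_k-B'$ is still alive at $t-K$.

The obvious estimate uses (6.2): an individual of age $m_k+x$ is alive with probability $e^{\lambda(m_k+x)}E_Q[\pi_{N_u}]$, $u=m_k+x$, so we must compare $E_Q[\pi_{N_u}]$ with $\pi_k$. Under $Q$ we have $N_u\approx k$, but $\pi_{N_u}/\pi_k$ can be very large on the unlikely event that $N_u$ is much smaller than $k$. Chebyshev's inequality, which sufficed in Section 10, gives no control over this: between $i$ and $k$, $\pi$ changes by $\exp\sum_{l=i}^{k-1}\frac{\lambda+d_l}{a_l}$ up to constants, so an exponential moment of $T_j-m_j$ of order about $\lambda+\limsup d$ is required. An $\mathrm{Exp}(a)$ variable has $Ee^{\rho X}<\infty$ only for $\rho<a$, and $\inf_ia_i=\lambda+R$. This is where $\limsup d<R$ enters.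

Choose $d_*\ge0$ with $\limsup d<d_*<R$ and put $\rho=\lambda+d_*\in[\lambda,\lambda+R)$.

**Lemma 6.** $S^*:=\sup_{j\ge0}(T_j-m_j)\ge0$ satisfies $E_Qe^{\rho S^*}<\infty$.

*Proof.* We bound exponential moments uniformly in $j$ and then use a maximal inequality. Since $a_i\ge\lambda+R>\rho$, $\rho/a_i$ is bounded away from $1$, and $\log E_Qe^{\rho(X_i-1/a_i)}=-\log(1-\rho/a_i)-\rho/a_i\le Ca_i^{-2}$. Hence $E_Qe^{\rho(T_j-m_j)}\le e^{Cv_\infty}$ for all $j$. The process $e^{\frac\rho2(T_j-m_j)}$ is a nonnegative submartingale, so Doob's $L^2$ inequality gives $E_Qe^{\rho S^*}\le4e^{Cv_\infty}$. Finally $S^*\ge T_0-m_0=0$. $\square$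

**Lemma 7.** For $k\ge1$, $x\ge0$ let $\Gamma_k(x)=E_Q[\pi_{N_u}]/\pi_k$ with $u=m_k+x$. Then $\Gamma_k(x)\le Ce^{-\lambda x}$ with $C$ independent of $k$ and $x$.

*Proof.*

**Step 1: $N_u$ cannot be too small.** Write $N=N_u$. Then $u<T_{N+1}\le m_{N+1}+S^*\le m_N+\alpha+S^*$, so
$$m_k-m_N\le S^*+\alpha-x.\tag{12.1}$$

**Step 2: the ratio $\pi_i/\pi_k$ in terms of $m_k-m_i$.** If $i\ge k$, then since $y_l\ge\lambda/a_l$, $\pi_i/\pi_k=\prod_{l=k}^{i-1}(1-y_l)\le e^{-\lambda(m_i-m_k)}=e^{\lambda(m_k-m_i)}$. If $i<k$, then, since $y_l$ is bounded away from $1$ (so $-\log(1-y_l)\le y_l+Cy_l^2$) and $\sum_ly_l^2\le(\lambda+\bar d)^2v_\infty$,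
$$\frac{\pi_i}{\pi_k}=\exp\sum_{l=i}^{k-1}-\log(1-y_l)\le C\exp\sum_{l=i}^{k-1}\frac{\lambda+d_l}{a_l}\le C'e^{\rho(m_k-m_i)}.$$
In the last step only finitely many $l$ have $d_l>d_*$, and they contribute a bounded amount.

**Step 3: expectation.** By Step 2, (12.1), Lemma 6 and $\lambda\le\rho$, $S^*\ge0$,
$$\Gamma_k(x)\le E_Qe^{\lambda(S^*+\alpha-x)}+C'E_Qe^{\rho(S^*+\alpha-x)}\le Ce^{-\lambda x}+Ce^{-\rho x}\le Ce^{-\lambda x}.\qquad\square$$

**Lemma 8.** On $G_\kappa$, for $x\ge K$ and $t$ large, the compensator of the number of individuals born by time $t-m_k-x$ and alive at time $t-K$ is at most $C_{\kappa,A}e^{-\lambda x}$.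

*Proof.* We sum over windows as before. In $(t-m_k-x-j-1,\,t-m_k-x-j]$, $j\ge0$, there are at most $\kappa e^{\lambda(t-m_k-x-j)}$ births. Each of these individuals has age at least $m_k+x+j-K$ at time $t-K$, so by (6.2) it is alive then with probability at most
$$P(L>m_k+x+j-K)=e^{\lambda(m_k+x+j-K)}\pi_k\Gamma_k(x+j-K).$$
By (10.1) and Lemma 7 (the arguments $x+j-K$ are $\ge0$) the compensator is at most $\kappa e^{\lambda(A+1)}\sum_{j\ge0}\Gamma_k(x-K+j)\le C_{\kappa,A}e^{-\lambda x}$. $\square$

**Proof of Theorem 1, part 2.** Given $\varepsilon,\kappa$, choose $A$ by Lemma 2, then $B$ by Lemma 4. By Lemma 8 and the first bound in (7.2) choose $B'\ge K$ such that for all large $t$, on $G_\kappa$ up to probability $\varepsilon$, no individual born by time $t-m_k-B'$ is alive at $t-K$. Then, for all large $n$, on $G_\kappa$ up to probability $3\varepsilon$ (one $\varepsilon$ from each of Lemmas 2, 4 and 8),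
$$o(\tau_n)\ge o(t-K)\ge t-m_k-B',\qquad i(\tau_n)\le t-m_k+B,$$
by the monotonicity of $o$ and by (10.3). By (9.3) and (9.4)
$$\frac{I_n}{O_n}\le\frac{2\kappa e^{\lambda i(\tau_n)}}{\kappa^{-1}e^{\lambda o(\tau_n)}}\le2\kappa^2e^{\lambda(B+B')}.$$
The bound does not depend on $n$. By (9.2) the conditional probability that it fails is, for large $n$, at most $3\varepsilon/P(\text{survival})+P(G_\kappa^c\mid\text{survival})$, which is as small as we like if we choose $\kappa$ first and then $\varepsilon$. The finitely many remaining $n$ do not affect tightness, because each $I_n/O_n$ is a finite random variable. Hence $(I_n/O_n)_{n\ge1}$ is tight conditionally on survival. $\blacksquare$
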